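\title{Theta operators at $q=1$ and decorated rectangular Dyck paths}

\begin{abstract}
Let $e_{m,n}$ be the symmetric function of the rational shuffle theorem and let $\Theta_{e_k}$ be the Theta operator attached to the elementary symmetric function $e_k$. We prove that $\Theta_{e_k}e_{m,n}$ at $q=1$ is the area generating function of labeled rectangular Dyck paths with $k$ decorated rises, an identity posed by Iraci, Pagaria, Paolini and Vanden Wyngaerd. The reason is that both sides are multiplicative. At $q=1$ the series $\sum_k z^k\Theta_{e_k}$ becomes a ring homomorphism, and we determine it by a functional equation for its values on the $e_n$. A first-passage decomposition shows that decorated paths arise from undecorated ones by the same substitution. The argument applies to paths bounded by any weakly increasing boundary, and it gives $e$-positivity of $\Theta_{e_{k_1}}\cdots\Theta_{e_{k_l}}e_{m,n}$ at $q=1$.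
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Lambda$ be the ring of symmetric functions in $x_1,x_2,\dots$ over $K=\mathbb Q(q,t)$, with elementary, complete homogeneous and power sum symmetric functions $e_r$, $h_r$, $p_r$. The rational shuffle theorem writes a certain element $e_{m,n}\in\Lambda$ as a sum over lattice paths in an $m\times n$ rectangle. The Theta operator $\Theta_{e_k}$ raises degrees by $k$, so a lattice path formula for $\Theta_{e_k}e_{m,n}$ should involve $k$ additional north steps. This paper proves such a formula at $q=1$.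

\subsection{Labeled paths}

A \emph{path} from $(0,0)$ to $(a,b)$ consists of $a$ unit east steps and $b$ unit north steps. \emph{Row} $i$, for $1\le i\le b$, is the strip $i-1\le y\le i$, and $c_i=c_i(\pi)$ is the $x$-coordinate of the north step of $\pi$ in row $i$. Row $i\ge2$ is a \emph{rise} if its north step immediately follows that of row $i-1$, that is, if $c_i=c_{i-1}$. A \emph{labeling} assigns a positive integer to each row so that the labels strictly increase upward along each maximal run of consecutive north steps, and $x^\pi=\prod_i x_{\mathrm{label}(i)}$. A run of length $r$ can be labeled by any $r$-element set of positive integers, in exactly one way. Hence, if $r_j$ is the number of north steps of $\pi$ on the line $x=j$,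
\begin{equation}\label{eq:labels}
\sum_{\text{labelings of }\pi}x^\pi=\prod_j e_{r_j}.
\end{equation}

Let $m,n\ge1$. A path from $(0,0)$ to $(m,n)$ is a \emph{rectangular Dyck path} if it stays weakly above the diagonal, that is, $c_i\le (i-1)m/n$ for all $i$. Its area $\sum_i(\lfloor (i-1)m/n\rfloor-c_i)$ counts the whole unit squares between the path and the diagonal.

The symmetric function $e_{m,n}\in\Lambda$ is homogeneous of degree $n$; it is the image of $1$ under the elliptic Hall algebra element $e_{m,n}$ in the sense of Bergeron, Garsia, Leven and Xin. By the rational shuffle theorem of Mellit, it is the sum of $q^{\mathrm{dinv}(\pi)}t^{\mathrm{area}(\pi)}x^\pi$ over labeled rectangular Dyck paths, for a statistic $\mathrm{dinv}$ whose definition we do not need. We use only the following consequence: the coefficients of $e_{m,n}$ lie in $\mathbb Z[q,t]$, and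
\begin{equation}\label{eq:shuffle}
e_{m,n}\big|_{q=1}=\sum_{\pi}t^{\mathrm{area}(\pi)}x^\pi ,
\end{equation}
the sum running over labeled rectangular Dyck paths from $(0,0)$ to $(m,n)$.

\subsection{Theta operators}

We identify a cell of a partition $\mu$ with the pair $(a,l)$ formed by its co-arm $a$ and its co-leg $l$, the numbers of cells of $\mu$ that precede it in its row and in its column; the corner cell is $(0,0)$. The modified Macdonald polynomials $\widetilde H_\mu=\widetilde H_\mu[X;q,t]$ form a basis of $\Lambda$, with $\widetilde H_\mu$ homogeneous of degree $|\mu|$; the properties that we use, and that characterize them, are recalled in Section~\ref{sec:conj}. For orientation, $e_{n,n}=\nabla e_n$, where $\nabla\widetilde H_\mu=\prod_{(a,l)\in\mu}q^at^l\,\widetilde H_\mu$.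

Put $M=(1-q)(1-t)$ and $M_r=(1-q^r)(1-t^r)$, and let $f\mapsto f[X/M]$ be the $K$-algebra automorphism of $\Lambda$ with $p_r\mapsto p_r/M_r$. Let $\Pi$ be the linear operator with
\[
\Pi\,\widetilde H_\mu=\prod_{(a,l)\in\mu,\ (a,l)\ne(0,0)}(1-q^at^l)\;\widetilde H_\mu ,
\]
so that $\Pi1=1$ and $\Pi e_1=e_1$. Writing $\underline g$ for multiplication by $g$, the \emph{Theta operator} of $f\in\Lambda$ is
\[
\Theta_f=\Pi\;\underline{f[X/M]}\;\Pi^{-1}.
\]

To give a meaning to $q=1$, let $\mathcal O\subset K$ be the ring of fractions $g/g'$ with $g,g'\in\mathbb Q(t)[q]$ and $g'|_{q=1}\neq0$. It is a local ring with maximal ideal generated by $\varepsilon=1-q$, and $\mathcal O/\varepsilon\mathcal O=\mathbb Q(t)$. Put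
\[
\Lambda_{\mathcal O}=\mathcal O[p_1,p_2,\dots],\qquad \bar\Lambda=\Lambda_{\mathcal O}/\varepsilon\Lambda_{\mathcal O}=\mathbb Q(t)[p_1,p_2,\dots].
\]
The symbol $|_{q=1}$ denotes the reduction $\Lambda_{\mathcal O}\to\bar\Lambda$, and an $\mathcal O$-linear operator $P$ on $\Lambda_{\mathcal O}$ has a reduction $\bar P=P|_{q=1}$ on $\bar\Lambda$. A superscript $+$ denotes the span of the homogeneous elements of positive degree, and $\Lambda_{\mathbb Q}=\mathbb Q[p_1,p_2,\dots]$. That Theta operators can be specialized at $q=1$ is not visible from the definition: $f[X/M]$ has poles there, and the eigenvalue of $\Pi$ on $\widetilde H_{(2)}$ is $1-q$. On constants the specialization does fail, since $\Theta_{e_1}1=e_1/M$.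

\subsection{Decorated paths and the main theorem}

Fix $m,n\ge1$ and $k\ge0$, and consider paths from $(0,0)$ to $(m+k,n+k)$. For a set $R$ of $k$ rows, called \emph{decorated}, define $L_R(0)=0$ and
\[
L_R(i)=\begin{cases}L_R(i-1)+1&\text{if }i\in R,\\ L_R(i-1)+m/n&\text{if }i\notin R.\end{cases}
\]
The broken line with vertices $(L_R(i),i)$, $0\le i\le n+k$, is the \emph{boundary}. It runs from $(0,0)$ to $(m+k,n+k)$, with slope $1$ in the decorated rows and slope $n/m$ in the others: it is the diagonal of the $m\times n$ rectangle with $k$ diagonals of unit squares spliced in. Let $\mathrm{LRD}(m+k,n+k)^{*k}$ be the set of labeled paths $\pi$ from $(0,0)$ to $(m+k,n+k)$ together with a set $R$ of $k$ rises of $\pi$, such that $\pi$ stays weakly above the boundary: $c_i\le L_R(i-1)$ for all $i$. The area of row $i$ is the number $\lfloor L_R(i-1)\rfloor-c_i$ of whole unit squares of that row lying to the right of $\pi$ and to the left of the boundary, and $\mathrm{area}(\pi)$ is the sum of the areas of the rows not in $R$. See Figure~\ref{fig:path}.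

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!35] (2,4) rectangle (4,5);
\draw[gray!60] (0,0) grid (6,5);
\draw[dashed,thick] (0,0)--(1.333,1)--(2.333,2)--(3.667,3)--(4.667,4)--(6,5);
\draw[very thick] (0,0)--(0,2)--(2,2)--(2,5)--(6,5);
\node at (-0.3,1.5) {$*$};
\node at (1.7,3.5) {$*$};
\fill (0,0) circle (3.5pt) (2,2) circle (3.5pt) (4,5) circle (3.5pt) (5,5) circle (3.5pt) (6,5) circle (3.5pt);
\end{tikzpicture}
\caption{A decorated path (solid, labels omitted) for $m=4$, $n=3$, $k=2$. The rises in rows $2$ and $4$, marked $*$, are decorated. The boundary (dashed) has slope $1$ in these rows and slope $3/4$ in the others. The area is $2$, the number of shaded squares; whole squares in decorated rows are not counted. The dots mark the points where the number of decorated rows minus the number of east steps traversed so far first takes the values $0,-1,-2,-3,-4$.}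
\label{fig:path}
\end{figure}

The question posed in \cite{IPPV} is whether the identity in the following theorem holds for all $m$, $n$ and $k$. It does.

\begin{theorem}\label{thm:main}
For all $m,n\ge1$ and $k\ge0$ we have $\Theta_{e_k}e_{m,n}\in\Lambda_{\mathcal O}$ and
\[
\Theta_{e_k}e_{m,n}\big|_{q=1}=\sum_{\pi\in\mathrm{LRD}(m+k,n+k)^{*k}}t^{\mathrm{area}(\pi)}x^\pi .
\]
\end{theorem}

For $k=0$ this is \eqref{eq:shuffle}. Section~\ref{sec:small} explains on small cases why decorated rows are rises, carry no area, and shift the boundary by one unit.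

\subsection{The structure behind the theorem}

By \eqref{eq:labels}, the right side of \eqref{eq:shuffle} is a sum of products of elementary symmetric functions, one factor for each vertical line. To apply $\Theta_{e_k}$ to it one wants to know how Theta operators act on products, and at $q=1$ the answer is as simple as one could hope. To include constants, let $\widetilde\Theta_f$ be the linear operator equal to $\Theta_f$ on $\Lambda^+$ and sending $1$ to the constant term $f[0]$ of $f$. Write $[r]_t=1+t+\dots+t^{r-1}$, $[r]_t!=[1]_t\cdots[r]_t$, $\genfrac{[}{]}{0pt}{1}{r}{d}_t=[r]_t!/([d]_t!\,[r-d]_t!)$, and $E(w)=\sum_{n\ge0}e_nw^n$.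

\begin{theorem}\label{thm:theta}
For $f\in\Lambda_{\mathbb Q}$ the operator $\widetilde\Theta_f$ preserves $\Lambda_{\mathcal O}$. The reductions of the operators $\widetilde\Theta_{p_r}$, $r\ge1$, are commuting derivations of $\bar\Lambda$. Hence at $q=1$
\[
\widetilde\Theta_f(gh)=\sum\widetilde\Theta_{f_{(1)}}(g)\,\widetilde\Theta_{f_{(2)}}(h),
\]
where $f\mapsto\sum f_{(1)}\otimes f_{(2)}$ is the coproduct with $p_r\mapsto p_r\otimes1+1\otimes p_r$, and
\[
\bar\Theta(z)=\sum_{k\ge0}z^k\,\widetilde\Theta_{e_k}\big|_{q=1}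
\]
is a ring homomorphism $\bar\Lambda\to\bar\Lambda[[z]]$. It is determined by $\bar\Theta(z)E(w)=G(w)$, where $G\in\bar\Lambda[[z,w]]$ is the unique solution of
\begin{equation}\label{eq:G}
G(w)=1+\sum_{r\ge1}e_r\sum_{d=0}^{r-1}\genfrac{[}{]}{0pt}{}{r-1}{d}_t\,w^{r-d}z^d\prod_{i=0}^{d-1}G(t^iw).
\end{equation}
\end{theorem}

Once $\bar\Theta(z)$ is known, the shape of the diagonal plays no role, and any weakly increasing boundary will do.

\begin{theorem}\label{thm:beta}
Let $n\ge1$, let $\beta:\{0,\dots,n-1\}\to\mathbb Z_{\ge0}$ be weakly increasing, and let $m>\beta(n-1)$. Let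
\[
F_\beta=\sum_\pi t^{\sum_i(\beta(i-1)-c_i)}x^\pi ,
\]
the sum running over labeled paths from $(0,0)$ to $(m,n)$ with $c_i\le\beta(i-1)$ for all $i$. For $k\ge0$ consider the labeled paths from $(0,0)$ to $(m+k,n+k)$ with no north step on the line $x=m+k$ and with $k$ decorated rises, such that each undecorated row $i$, with $u_i$ undecorated and $d_i$ decorated rows below it, satisfies
\begin{equation}\label{eq:cond}
c_i\le d_i+\beta(u_i).
\end{equation}
Then $\Theta_{e_k}F_\beta|_{q=1}$ is the sum over these paths of $t^{\sum_i(d_i+\beta(u_i)-c_i)}x^\pi$, the exponent being summed over the undecorated rows.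
\end{theorem}

\begin{corollary}\label{cor:pos}
For $F_\beta$ as in Theorem~\ref{thm:beta} and any $k_1,\dots,k_l\geq 0$, the symmetric function $\Theta_{e_{k_1}}\cdots\Theta_{e_{k_l}}F_\beta|_{q=1}$, and in particular $\Theta_{e_{k_1}}\cdots\Theta_{e_{k_l}}e_{m,n}|_{q=1}$, is a linear combination of the $e_\nu$ with coefficients in $\mathbb N[t]$.
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:theta} and~\ref{thm:beta}]
Let $\beta(u)=\lfloor um/n\rfloor$. It is weakly increasing and $\beta(n-1)\le (n-1)m/n<m$. By \eqref{eq:shuffle}, $e_{m,n}\in\Lambda_{\mathcal O}^+$ and $e_{m,n}|_{q=1}=F_\beta$. On $\Lambda^+_{\mathcal O}$ we have $\Theta_{e_k}=\widetilde\Theta_{e_k}$, and this operator preserves $\Lambda_{\mathcal O}$ and hence $\varepsilon\Lambda_{\mathcal O}$. So $\Theta_{e_k}e_{m,n}\in\Lambda_{\mathcal O}$ and $\Theta_{e_k}e_{m,n}|_{q=1}=\Theta_{e_k}F_\beta|_{q=1}$.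

It remains to match $\mathrm{LRD}(m+k,n+k)^{*k}$ with the paths of Theorem~\ref{thm:beta}. If row $i$ has $d_i$ decorated and $u_i$ undecorated rows below it, then $L_R(i-1)=d_i+u_im/n$. For an undecorated row this gives $\lfloor L_R(i-1)\rfloor=d_i+\beta(u_i)$; thus $c_i\le L_R(i-1)$ is equivalent to \eqref{eq:cond}, and the area of the row is $d_i+\beta(u_i)-c_i$. For a decorated row the inequality $c_i\le L_R(i-1)$ follows from the inequality for row $i-1$, because the row is a rise and so $c_i=c_{i-1}\le L_R(i-2)\le L_R(i-1)$; by induction on $i$, the inequalities for undecorated rows imply all the others. Finally, $c_i\le L_R(i-1)<L_R(n+k)=m+k$, so a path in $\mathrm{LRD}(m+k,n+k)^{*k}$ has no north step on $x=m+k$. The two sets of paths coincide, with the same weights.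
\end{proof}

The rest of the paper proves Theorems~\ref{thm:theta} and~\ref{thm:beta} and Corollary~\ref{cor:pos}. Section~\ref{sec:blocks} shows that the generating function of decorated paths is $\Phi(F_\beta)$, where $\Phi$ is the ring homomorphism with $\Phi E(w)=G(w)$. Sections~\ref{sec:conj} and~\ref{sec:mult} show that $\bar\Theta(z)$ is a ring homomorphism. Section~\ref{sec:ident} shows that $\bar\Theta(z)=\Phi$.

\section{The smallest cases}\label{sec:small}

A path from $(0,0)$ to $(a,b)$ with no north step on $x=a$ and with some decorated rows is encoded by a sequence of $a$ words $\kappa_0|\kappa_1|\cdots|\kappa_{a-1}$. The word $\kappa_j$ lists the rows with $c_i=j$ from bottom to top, with a letter $\mathsf N$ for an undecorated row and $\mathsf D$ for a decorated one; one east step follows each word. All decorated rows are rises exactly when no decorated row is the lowest on its vertical line, that is, when each word is empty or begins with $\mathsf N$. Such a word is called a \emph{column}. The path of Figure~\ref{fig:path}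 is $\mathsf{ND}|\emptyset|\mathsf{NDN}|\emptyset|\emptyset|\emptyset$. By \eqref{eq:labels}, summing over labelings attaches the factor $e_{|\kappa_j|}$ to a column of length $|\kappa_j|$.

On the operator side we borrow two formulas, proved in Lemmas~\ref{lem:e1} and~\ref{lem:delta1}: first, $\Theta_{e_k}e_1=e_{k+1}$; second, $\widetilde\Theta_{e_1}$ reduces to a derivation $\delta_1$ of $\bar\Lambda$ with $\delta_1e_1=e_2$ and $\delta_1e_2=e_2e_1+(1+t)e_3$. Throughout, $\beta(u)=\lfloor um/n\rfloor$.

\emph{The case $m=n=1$.} Here $F_\beta=e_1$. There is one letter $\mathsf N$, hence one nonempty column, and \eqref{eq:cond} puts it at $j=0$. The only sequence is $\mathsf{ND}\cdots\mathsf D|\emptyset|\cdots|\emptyset$, of weight $e_{k+1}=\Theta_{e_k}e_1$. The formula $\Theta_{e_k}e_1=e_{k+1}$ thus suggests that the new rows sit on top of an old one and contribute no power of $t$.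

\emph{The case $m=1$, $n=2$, $k=1$.} Here $\beta(0)=\beta(1)=0$ and $F_\beta=e_2$. The first $\mathsf N$ lies in column $0$, and the second may lie in column $1$ only if the $\mathsf D$ is below it. The sequences are $\mathsf{NND}|\emptyset$, $\mathsf{NDN}|\emptyset$ and $\mathsf{ND}|\mathsf N$, of weights $e_3$, $te_3$ and $e_2e_1$, and their sum is $\delta_1e_2$. The terms $te_3$ and $e_2e_1$ say the same thing: a decorated row gives each row above it one more unit of room, which the row leaves as area or uses to move right. This is the slope $1$ of the boundary.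

\emph{The case $m=n=2$, $k=1$.} Here $\beta(0)=0$, $\beta(1)=1$, and the undecorated paths $\mathsf{NN}|\emptyset$ and $\mathsf N|\mathsf N$ give $F_\beta=te_2+e_1e_1$. The Leibniz rule predicts
\[
\delta_1F_\beta=t\,\bigl(e_3+te_3+e_2e_1\bigr)+e_2\,e_1+e_1\,e_2 .
\]
On the path side, either both letters $\mathsf N$ lie in column $0$, or the $\mathsf D$ follows the first $\mathsf N$ and the second $\mathsf N$ lies in column $1$ or $2$, or the $\mathsf D$ follows the second $\mathsf N$, which lies in column $1$. This gives five sequences. To see the Leibniz rule in them, walk along the path with a counter that gains $1$ at each $\mathsf D$ and loses $1$ at each east step, and cut the sequence (symbol $\|$) where the counter first equals $-1$: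
\[
\begin{array}{c|ccccc}
\text{sequence}&\mathsf{NND}|\emptyset\,\|\,\emptyset&\mathsf{NDN}|\emptyset\,\|\,\emptyset&\mathsf{ND}|\mathsf N\,\|\,\emptyset&\mathsf{ND}|\emptyset\,\|\,\mathsf N&\mathsf N\,\|\,\mathsf{ND}|\emptyset\\ \hline
\text{weight}&t\cdot e_3&t\cdot te_3&t\cdot e_2e_1&e_2\cdot e_1&e_1\cdot e_2\\ \hline
\text{letters }\mathsf N\text{ per piece}&(2,0)&(2,0)&(2,0)&(1,1)&(1,1)
\end{array}
\]
The last line records an undecorated path by its column lengths. The first three sequences arise from $\mathsf{NN}|\emptyset$ by replacing the column $\mathsf{NN}$ with one of the three sequences of the previous case; the last two arise from $\mathsf N|\mathsf N$ by replacing one of the two columns $\mathsf N$ with $\mathsf{ND}|\emptyset$. So a decorated path is an undecorated path in which the columns have been replaced, independently of each other, by certain pieces. Independence is the multiplicativity of the path side, and the pieces are the blocks of the next section.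

\section{Blocks and first passages}\label{sec:blocks}

The difficulty with \eqref{eq:cond} is that it mixes the boundary $\beta$ with the decorations below a row. The counter of Section~\ref{sec:small} separates the two. Let $d(\kappa)$ be the number of letters $\mathsf D$ in a column $\kappa$. The \emph{levels} of a sequence $\kappa_0|\cdots|\kappa_l$ of columns are
\[
s_0=0,\qquad s_{j+1}=s_j+d(\kappa_j)-1\quad(0\le j\le l),
\]
so $s_j$ is the number of letters $\mathsf D$ in $\kappa_0,\dots,\kappa_{j-1}$, minus $j$. Levels decrease by at most $1$ at each step. The \emph{slack} of a letter $\mathsf N$ of $\kappa_j$ is $s_j+d'$, where $d'$ is the number of letters $\mathsf D$ before it in $\kappa_j$. If this letter is row $i$ of the path, then $c_i=j$ and $d_i=(s_j+j)+d'$, so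
\begin{equation}\label{eq:slack}
d_i+\beta(u_i)-c_i=\text{slack}+\beta(u_i).
\end{equation}

\begin{definition}
A \emph{block} is a sequence of columns $\kappa_0|\cdots|\kappa_l$ with $s_j\ge0$ for $j\le l$ and $s_{l+1}=-1$. Its weight is $z^{\#\mathsf D}\,w^{\#\mathsf N}\,t^{\,\sigma}\prod_je_{|\kappa_j|}$, where $\sigma$ is the sum of the slacks of its letters $\mathsf N$.
\end{definition}

In a block all slacks are nonnegative. A block with $k$ letters $\mathsf D$ has $s_{l+1}=k-(l+1)=-1$, hence $k+1$ columns. So there are finitely many blocks with given numbers of letters, and the sum of the weights of all blocks is an element of $\mathcal S=\bar\Lambda[[z,w]]$.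

We recall one fact on $t$-binomial coefficients: $\genfrac{[}{]}{0pt}{1}{r}{d}_t$ is the sum of $t^{\mathrm{inv}}$ over all words with $d$ letters $\mathsf D$ and $r-d$ letters $\mathsf N$, where $\mathrm{inv}$ is the number of pairs consisting of a $\mathsf D$ and an $\mathsf N$ after it. An equivalent form is the $t$-binomial theorem: if $\mathsf y\mathsf x=t\,\mathsf x\mathsf y$, then
\begin{equation}\label{eq:tbinom}
(\mathsf x+\mathsf y)^r=\sum_{d=0}^r\genfrac{[}{]}{0pt}{}{r}{d}_t\mathsf x^{r-d}\mathsf y^d ,
\end{equation}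
since sorting a word in $\mathsf x,\mathsf y$ costs one factor $t$ for each $\mathsf y$ before an $\mathsf x$.

\begin{lemma}\label{lem:blocks}
Equation \eqref{eq:G} has a unique solution $G\in\mathcal S$, and $G$ is the generating function of blocks.
\end{lemma}

\begin{proof}
Each term of the double sum in \eqref{eq:G} carries a factor $w^{r-d}z^d$ of total degree $r\ge1$. So the part of the right side of total degree $N$ in $z,w$ involves only the parts of $G$ of degree less than $N$, and there is at most one solution.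

Let $\mathcal B(w)$ be the generating function of blocks. We show that it satisfies \eqref{eq:G}, by removing the first column $\kappa_0$ of a block. If $\kappa_0$ is empty, then $s_1=-1$, the block is $\emptyset$, and its weight is $1$. Otherwise let $r=|\kappa_0|\geq 1$ and $d=d(\kappa_0)$. The word $\kappa_0$ is an $\mathsf N$ followed by any word with $d$ letters $\mathsf D$ and $r-1-d$ letters $\mathsf N$, and the sum of the slacks in $\kappa_0$ is the number of pairs of a $\mathsf D$ and a later $\mathsf N$. These columns contribute $e_rw^{r-d}z^d\genfrac{[}{]}{0pt}{1}{r-1}{d}_t$. After $\kappa_0$ the level is $d-1$. Levels decrease by at most $1$, so on its way to $-1$ the level has first passages to $d-2,d-3,\dots,-1$, and these cut $\kappa_1|\cdots|\kappa_l$ into $d$ segments. The segment that starts at level $i$, for $i=d-1,\dots,0$, stays at levels $\ge i$ until it ends at level $i-1$: it is a block whose levels, and hence slacks, are raised by $i$. Raising the slack of each $\mathsf N$ by $i$ replaces $w$ by $t^iw$. Conversely,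 $\kappa_0$ followed by any $d$ blocks is a block, and the cuts recover these $d$ blocks. The segments therefore contribute $\prod_{i=0}^{d-1}\mathcal B(t^iw)$.
\end{proof}

Write $G=\sum_{r\ge0}G_rw^r$ with $G_r\in\bar\Lambda[[z]]$; thus $G_r$ enumerates the blocks with $r$ letters $\mathsf N$. A column without $\mathsf N$ is empty, so the only block without $\mathsf N$ is $\emptyset$ and $G_0=1$. The coefficient of $w^1$ in \eqref{eq:G} comes from the terms with $d=r-1$ and the constant term of the product, so
\begin{equation}\label{eq:G1}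
G_1=\sum_{k\ge0}z^ke_{k+1}.
\end{equation}
Since $e_1,e_2,\dots$ are algebraically independent generators of $\bar\Lambda$, there is a unique $\mathbb Q(t)$-algebra homomorphism
\[
\Phi:\bar\Lambda\to\bar\Lambda[[z]],\qquad \Phi(e_r)=G_r\quad(r\ge1),
\]
and $\Phi(e_0)=G_0$ holds as well.

\begin{proposition}\label{prop:paths}
Let $n,\beta,m$ be as in Theorem~\ref{thm:beta}. The coefficient of $z^k$ in $\Phi(F_\beta)$ is the sum over decorated paths described in Theorem~\ref{thm:beta}.
\end{proposition}

\begin{proof}
Since $c_i\le\beta(i-1)<m$, a path counted by $F_\beta$ has no north step on $x=m$ and is determined by its column lengths $\rho=(r_0,\dots,r_{m-1})$, which sum to $n$. Call $\rho$ \emph{admissible} if $i\le\beta(u)$ whenever the row with $u$ rows below it lies in column $i$, and let $\alpha(\rho)$ be the sum of $\beta(u)-i$ over the rows. By \eqref{eq:labels},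
\begin{equation}\label{eq:PhiF}
F_\beta=\sum_{\rho\text{ admissible}}t^{\alpha(\rho)}\prod_{i=0}^{m-1}e_{r_i},\qquad
\Phi(F_\beta)=\sum_{\rho\text{ admissible}}t^{\alpha(\rho)}\prod_{i=0}^{m-1}G_{r_i}.
\end{equation}
By the encoding of Section~\ref{sec:small}, \eqref{eq:labels} and \eqref{eq:slack}, the sum in Theorem~\ref{thm:beta} is the sum over the set $\mathcal P^k$ of sequences $\kappa_0|\cdots|\kappa_{m+k-1}$ of columns with $n$ letters $\mathsf N$ and $k$ letters $\mathsf D$ such that every $\mathsf N$, with $u$ letters $\mathsf N$ before it in the sequence, satisfies $\text{slack}+\beta(u)\ge0$; the weight is $\prod_je_{|\kappa_j|}$ times $t$ to the sum of the numbers $\text{slack}+\beta(u)$. We construct a weight-preserving bijection between $\mathcal P^k$ and the pairs consisting of an admissible $\rho$ and a list of $m$ blocks, the $i$th having $r_i$ letters $\mathsf N$, with $k$ letters $\mathsf D$ in total.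

Take a sequence in $\mathcal P^k$. Its last level is $s_{m+k}=k-(m+k)=-m$. For $0\le i\le m$ let $\tau_i$ be the first index $j$ with $s_j=-i$; as levels decrease by at most $1$, these exist and $0=\tau_0<\tau_1<\dots<\tau_m\le m+k$.

\emph{We have $\tau_m=m+k$.} Suppose $\tau_m<m+k$. If all columns of index $\ge\tau_m$ were empty, we would have $s_{m+k}<s_{\tau_m}=-m$. So there is a first nonempty column $\kappa_j$ with $j\ge\tau_m$, and $s_j=-m-(j-\tau_m)\le-m$. Its first letter is an $\mathsf N$ of slack $s_j$, and $s_j+\beta(u)\le-m+\beta(n-1)<0$, a contradiction.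

Hence the sequence is the concatenation of the $m$ segments $\kappa_{\tau_i}|\cdots|\kappa_{\tau_{i+1}-1}$, $0\le i\le m-1$. Segment $i$ starts at level $-i$, stays at levels $\ge-i$, and ends at level $-i-1$: it is a block with levels lowered by $i$. Let $r_i$ be its number of letters $\mathsf N$. For an $\mathsf N$ in segment $i$,
\begin{equation}\label{eq:split}
\text{slack}+\beta(u)=(\text{slack within its block})+(\beta(u)-i).
\end{equation}

\emph{The sequence $\rho=(r_i)$ is admissible.} The $\mathsf N$ with $u$ letters $\mathsf N$ before it lies in segment $i$ exactly when the row of $\rho$ with $u$ rows below it lies in column $i$, so we must show that $\beta(u)\ge i$ for each $\mathsf N$ in segment $i$. If segment $i$ contains an $\mathsf N$, its first column is nonempty, because an empty first column would be the whole block. The first letter of that column is an $\mathsf N$ of slack $-i$; if $u_0$ letters $\mathsf N$ precede it, then $\beta(u_0)\ge i$. Every $\mathsf N$ of the segment has $u\ge u_0$, and $\beta$ is weakly increasing.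

Conversely, take an admissible $\rho$ and blocks with $r_i$ letters $\mathsf N$ and $k_i$ letters $\mathsf D$, where $\sum_ik_i=k$. Their concatenation has $\sum_i(k_i+1)=m+k$ columns, and it lies in $\mathcal P^k$ because both terms on the right of \eqref{eq:split} are nonnegative. Its first passages to $-1,\dots,-m$ occur at the ends of the blocks, so the two constructions are inverse to each other. By \eqref{eq:split} the weight of the sequence is $t^{\alpha(\rho)}$ times the product of the weights of the blocks at $z=w=1$, which matches the coefficient of $z^k$ in \eqref{eq:PhiF}.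
\end{proof}

In Figure~\ref{fig:path} the dots cut the path into the blocks $\mathsf{ND}|\emptyset$, $\mathsf{NDN}|\emptyset$, $\emptyset$, $\emptyset$, so $\rho=(1,2,0,0)$. For the top row, \eqref{eq:split} reads $2=1+(\beta(2)-1)$.

\begin{remark}
The proof used three hypotheses: that decorated rows are rises, to know that a nonempty column begins with a constrained letter $\mathsf N$; that $m>\beta(n-1)$, to know that no column is left over after the last cut; and that $\beta$ is weakly increasing, for admissibility. The last cannot be dropped. Let $n=m=2$, $k=1$, $\beta(0)=1$, $\beta(1)=0$. Then $F_\beta=te_2$, and the coefficient of $e_3$ in $\delta_1F_\beta$ is $t+t^2$; but $\emptyset|\mathsf{NDN}|\emptyset$ satisfies \eqref{eq:cond} and has weight $t^0e_3$.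
\end{remark}

\section{Conjugating multiplication operators}\label{sec:conj}

We turn to the operator side. Since $\Pi$ degenerates at $q=1$, we need a formula for $\Pi\,\underline f\,\Pi^{-1}$ in which $\Pi$ does not appear. The plan is to write enough multiplication operators as iterated commutators of three operators whose conjugates can be computed.

\subsection{Plethysm and Macdonald polynomials}

Let $Y$ be an expression in the $x_i$, $q$, $t$ and auxiliary variables, with rational coefficients. Then $p_r[Y]$ is obtained from $Y$ by raising each variable to the power $r$, and $f\mapsto f[Y]$ is the $K$-algebra homomorphism with $p_r\mapsto p_r[Y]$. We put $X=x_1+x_2+\cdots$, so $f[X]=f$. Let $\mathrm{Exp}[Y]=\exp\bigl(\sum_{r\ge1}p_r[Y]/r\bigr)$. Then $\mathrm{Exp}[Y+Y']=\mathrm{Exp}[Y]\,\mathrm{Exp}[Y']$, $\mathrm{Exp}[y]=1/(1-y)$ for a monomial $y$, and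
\[
\mathrm{Exp}[\eta X]=\sum_{i\ge0}\eta^ih_i,\qquad \mathrm{Exp}[-\xi X]=\sum_{i\ge0}(-\xi)^ie_i .
\]
Let $\widetilde M=(1-q^{-1})(1-t^{-1})=M/(qt)$. Define operators $D_k,D_k^*$ on $\Lambda$, for $k\in\mathbb Z$, by
\begin{align*}
D(\xi)f&=\sum_k\xi^kD_kf=f\bigl[X+\tfrac M\xi\bigr]\,\mathrm{Exp}[-\xi X],\\
D^*(\eta)f&=\sum_k\eta^kD^*_kf=f\bigl[X-\tfrac{\widetilde M}\eta\bigr]\,\mathrm{Exp}[\eta X].
\end{align*}
Concretely, $f[X+M/\xi]$ is the polynomial in $\xi^{-1}$ obtained by the substitution $p_r\mapsto p_r+M_r\xi^{-r}$. Because plethystic substitution is multiplicative,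
\begin{equation}\label{eq:inter}
D(\xi)\,\underline g=\underline{g[X+M/\xi]}\;D(\xi),\qquad D^*(\eta)\,\underline g=\underline{g[X-\widetilde M/\eta]}\;D^*(\eta).
\end{equation}

Let $B_\mu(q,t)=\sum_{(a,l)\in\mu}q^at^l$. We use the following standard facts; see Chapter~VI of Macdonald's book and \cite{GH,GHT,BGHT}.
\begin{itemize}
\item[(F1)] $D_0\widetilde H_\mu=(1-MB_\mu(q,t))\widetilde H_\mu$ and $D_0^*\widetilde H_\mu=(1-\widetilde MB_\mu(q^{-1},t^{-1}))\widetilde H_\mu$.
\item[(F2)] $e_n[XY/M]=\sum_{|\mu|=n}\widetilde H_\mu[X]\,\widetilde H_\mu[Y]/w_\mu$ for some nonzero $w_\mu\in K$.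
\item[(F3)] $\widetilde H_\mu[1-v]=\prod_{(a,l)\in\mu}(1-vq^at^l)$.
\item[(F4)] $e_1\widetilde H_\mu=\sum_\nu d_{\nu\mu}\widetilde H_\nu$ with $d_{\nu\mu}\in K$, where $\nu$ runs over the partitions obtained from $\mu$ by adding one cell.
\end{itemize}
The polynomials $B_\mu$ are distinct, so the first equation of (F1) determines $\widetilde H_\mu$ up to a scalar, and (F3) at $v=0$ fixes the scalar.

\subsection{Commutation relations}

\begin{lemma}\label{lem:comm}
For all $k\in\mathbb Z$,
\begin{equation}\label{eq:c1}
[D_k,\underline{e_1}]=MD_{k+1},\qquad [D_k^*,\underline{e_1}]=-\widetilde MD^*_{k+1},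
\end{equation}
and for all $r\ge1$,
\begin{equation}\label{eq:c2}
[D_{r-1},D_1^*]=-\frac{M}{(1-qt)(qt)^{r-1}}\;\underline{h_r[(1-qt)X]}.
\end{equation}
\end{lemma}

\begin{proof}
Since $e_1[X+M/\xi]=e_1+M/\xi$, \eqref{eq:inter} gives $[D(\xi),\underline{e_1}]=M\xi^{-1}D(\xi)$; the coefficient of $\xi^k$ is the first relation in \eqref{eq:c1}. The second follows in the same way from $e_1[X-\widetilde M/\eta]=e_1-\widetilde M/\eta$.

For \eqref{eq:c2} fix $f\in\Lambda$, and put $y=\eta/\xi$ and
\[
N=f\bigl[X+\tfrac M\xi-\tfrac{\widetilde M}\eta\bigr]\,\mathrm{Exp}[(\eta-\xi)X]=\sum_{i,j}N_{ij}\,\xi^i\eta^j .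
\]
Here $N_{ij}=0$ if $i$ or $j$ is less than $-\deg f$, so for a given value of $i+j$ only finitely many $N_{ij}$ are nonzero, and all sums below are finite. Substituting $X+M/\xi$ for $X$ in $\mathrm{Exp}[\eta X]$ produces the extra factor $\mathrm{Exp}[yM]$, and substituting $X-\widetilde M/\eta$ for $X$ in $\mathrm{Exp}[-\xi X]$ produces $\mathrm{Exp}[y^{-1}\widetilde M]$. Thus
\[
D(\xi)D^*(\eta)f=\mathrm{Exp}[yM]\,N,\qquad D^*(\eta)D(\xi)f=\mathrm{Exp}[y^{-1}\widetilde M]\,N .
\]
As $M=1-q-t+qt$, the series $\mathrm{Exp}[yM]$ is the expansion in powers of $y$ of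
\[
\varphi(y)=\frac{(1-qy)(1-ty)}{(1-y)(1-qty)}=1+\gamma\Bigl(\frac1{1-y}-\frac1{1-qty}\Bigr),\qquad \gamma=\frac M{1-qt}.
\]
(The partial fraction has constant term $\varphi(\infty)=1$, the coefficient of $1/(1-y)$ is found at $y=1$, and the last coefficient is forced by $\varphi(0)=1$.) The series $\mathrm{Exp}[y^{-1}\widetilde M]$ is the expansion in powers of $y^{-1}$ of
\[
\frac{(1-\frac1{qy})(1-\frac1{ty})}{(1-\frac1y)(1-\frac1{qty})},
\]
which is $\varphi(y)$ again: multiply numerator and denominator by $qty^2$. The two expansions of $1/(1-by)$ are $\sum_{n\ge0}(by)^n$ and $-\sum_{n<0}(by)^n$, so the difference of the two expansions of $\varphi$ is $\gamma\sum_{n\in\mathbb Z}(1-(qt)^n)y^n$. Taking the coefficient of $\xi^{r-1}\eta$,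
\[
[D_{r-1},D_1^*]f=\gamma\sum_{n\in\mathbb Z}N_{r-1+n,\,1-n}-\gamma\sum_{n\in\mathbb Z}(qt)^nN_{r-1+n,\,1-n}.
\]
The first sum is the coefficient of $\xi^r$ in $N|_{\eta=\xi}=f[X+(M-\widetilde M)/\xi]$, which has no positive powers of $\xi$; so it vanishes. The second sum is $(qt)^{-(r-1)}$ times the coefficient of $\eta^r$ in $N|_{\xi=qt\eta}$. Since $M/(qt\eta)=\widetilde M/\eta$, we have $N|_{\xi=qt\eta}=f\cdot\mathrm{Exp}[\eta(1-qt)X]$, and this coefficient is $f\,h_r[(1-qt)X]$.
\end{proof}

By \eqref{eq:c1} and \eqref{eq:c2}, multiplication by $h_r[(1-qt)X]$ is built by commutators from $D_0$, $\underline{e_1}$ and $D_1^*$. The first of these is diagonal in the Macdonald basis and the other two add one cell, which makes their conjugates easy to compute. We conjugate not by $\Pi$ but by the operator $\Delta_v$ on $\Lambda\otimes_KK(v)$ given by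
\[
\Delta_v\widetilde H_\mu=\prod_{(a,l)\in\mu}(1-vq^at^l)\,\widetilde H_\mu .
\]
It treats the corner cell like any other, so the formulas have no exception in degree $0$; we then let $v\to1$.

\begin{lemma}\label{lem:conj}
$\Delta_vD_0\Delta_v^{-1}=D_0$, $\ \Delta_v\underline{e_1}\Delta_v^{-1}=\underline{e_1}+vD_1$, and $\Delta_vD_1^*\Delta_v^{-1}=D_1^*-v\,\underline{e_1}$.
\end{lemma}

\begin{proof}
The first identity holds because both operators are diagonal. For $\nu$ as in (F4) let $\chi_{\nu/\mu}=q^at^l$, where $(a,l)$ is the added cell, and for $j\in\mathbb Z$ let $U_j\widetilde H_\mu=\sum_\nu d_{\nu\mu}\chi_{\nu/\mu}^{\,j}\widetilde H_\nu$. Then $U_0=\underline{e_1}$. By (F1) the eigenvalues of $D_0$ on $\widetilde H_\nu$ and $\widetilde H_\mu$ differ by $-M\chi_{\nu/\mu}$, so $[D_0,\underline{e_1}]=-MU_1$; those of $D_0^*$ differ by $-\widetilde M\chi_{\nu/\mu}^{-1}$, so $[D_0^*,\underline{e_1}]=-\widetilde MU_{-1}$. With \eqref{eq:c1} this gives $D_1=-U_1$ and $D_1^*=U_{-1}$. The ratio of the eigenvalues of $\Delta_v$ on $\widetilde H_\nu$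 and $\widetilde H_\mu$ is $1-v\chi_{\nu/\mu}$, so $\Delta_vU_j\Delta_v^{-1}=U_j-vU_{j+1}$. Take $j=0$ and $j=-1$.
\end{proof}

\begin{proposition}\label{prop:V}
For $f\in\Lambda$ let $V_f$ be the operator with $V_fg=\Pi\underline f\Pi^{-1}g$ for $g\in\Lambda^+$ and $V_f1=f[0]$; thus $\widetilde\Theta_f=V_{f[X/M]}$. The map $f\mapsto V_f$ is a $K$-algebra homomorphism $\Lambda\to\mathrm{End}_K(\Lambda)$. Moreover $V_{e_1}=\underline{e_1}+D_1$, and if
\begin{equation}\label{eq:sharp}
D_0^\sharp=D_0,\qquad D^\sharp_{k+1}=M^{-1}[D_k^\sharp,\underline{e_1}+D_1]\quad(k\ge0),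
\end{equation}
then for $r\ge1$
\begin{equation}\label{eq:Vh}
V_{h_r[(1-qt)X]}=-(1-qt)(qt)^{r-1}M^{-1}\,[D^\sharp_{r-1},\,D_1^*-\underline{e_1}].
\end{equation}
\end{proposition}

\begin{proof}
Call an operator on $\Lambda\otimes K(v)$ regular if its matrix entries in the basis $\widetilde H_\mu$ have no pole at $v=1$. Regular operators form a $K$-algebra, and evaluation at $v=1$ is a homomorphism on it. On $\Lambda^+$ we have $\Delta_v=(1-v)\Pi_v$, where $\Pi_v$ has the eigenvalues $\prod_{(a,l)\ne(0,0)}(1-vq^at^l)$; both $\Pi_v$ and $\Pi_v^{-1}$ are regular and $\Pi_1=\Pi$. For $f,g\in\Lambda^+$,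
\[
\Delta_v\underline f\Delta_v^{-1}g=\Pi_v\underline f\Pi_v^{-1}g,\qquad \Delta_v\underline f\Delta_v^{-1}1=(1-v)\Pi_vf .
\]
So $\Delta_v\underline f\Delta_v^{-1}$ is regular with value $V_f$ at $v=1$; the same holds for constant $f$, hence for all $f$. Therefore $f\mapsto V_f$ is a composition of homomorphisms. Lemma~\ref{lem:conj} at $v=1$ gives $V_{e_1}$. Conjugating \eqref{eq:c1} shows that the operators $D_k^{(v)}=\Delta_vD_k\Delta_v^{-1}$ satisfy $D_0^{(v)}=D_0$ and $D^{(v)}_{k+1}=M^{-1}[D_k^{(v)},\underline{e_1}+vD_1]$, so for $k\geq0$ they are polynomial in $v$ with value $D_k^\sharp$ at $v=1$. Conjugating \eqref{eq:c2} and setting $v=1$ gives \eqref{eq:Vh}.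
\end{proof}

\section{Multiplicativity at $q=1$}\label{sec:mult}

We record which scalars are invertible in $\mathcal O$. We have $M_r=\varepsilon\,(1+q+\dots+q^{r-1})(1-t^r)$, and the cofactor of $\varepsilon$ reduces to $r(1-t^r)\ne0$; so $M_r$ is $\varepsilon$ times a unit. The elements $qt$ and $1-q^rt^r$ reduce to $t$ and $1-t^r$ and are units. This is where it matters that $t$ remains an indeterminate.

\subsection{The operator $\Theta_{e_1}$}

The mechanism is visible in the case $k=1$, where it is a first-order Taylor expansion.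

\begin{lemma}\label{lem:delta1}
The operator $\widetilde\Theta_{e_1}$ preserves $\Lambda_{\mathcal O}$, and its reduction is the derivation
\[
\delta_1=\sum_{r\ge1}(-1)^{r-1}\,r\,[r]_t\,e_{r+1}\,\frac{\partial}{\partial p_r}.
\]
It satisfies
\begin{equation}\label{eq:d1}
\delta_1E(w)=E(w)\sum_{k\ge1}[k]_t\,e_{k+1}w^k,\qquad\text{that is,}\qquad \delta_1e_r=\sum_{k=1}^r[k]_t\,e_{k+1}e_{r-k}.
\end{equation}
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:V}, $\widetilde\Theta_{e_1}=M^{-1}V_{e_1}=M^{-1}(\underline{e_1}+D_1)$. Let $f\in\Lambda_{\mathcal O}$. Since $M_r\in\varepsilon\mathcal O$, Taylor's formula for polynomials gives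
\[
f[X+M/\xi]\equiv f+\sum_{r\ge1}M_r\xi^{-r}\frac{\partial f}{\partial p_r}\pmod{\varepsilon^2\Lambda_{\mathcal O}[\xi^{-1}]}.
\]
Multiply by $\sum_i(-\xi)^ie_i$ and take the coefficient of $\xi^1$:
\[
D_1f\equiv-e_1f+\sum_{r\ge1}(-1)^{r+1}M_r\,e_{r+1}\frac{\partial f}{\partial p_r}\pmod{\varepsilon^2\Lambda_{\mathcal O}}.
\]
The term $-e_1f$ cancels in $(\underline{e_1}+D_1)f$, the rest is divisible by $M$, and $M_r/M$ reduces to $r[r]_t$. Finally $E(w)=\exp\bigl(\sum_r(-1)^{r-1}p_rw^r/r\bigr)$ gives $\partial E/\partial p_r=(-1)^{r-1}w^rE/r$, and \eqref{eq:d1} follows.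
\end{proof}

\subsection{An algebra of almost commuting operators}

For higher $r$, formulas \eqref{eq:sharp} and \eqref{eq:Vh} divide by $M$ once for each commutator, and we must show that no pole at $q=1$ arises. In Lemma~\ref{lem:delta1} each derivative came with a factor $\varepsilon$. The next definition expresses this property without coordinates: taking a commutator with a multiplication operator lowers the order of a differential operator by one, and we require that it produce one factor $\varepsilon$.

Let $\mathcal E=\mathrm{End}_{\mathcal O}(\Lambda_{\mathcal O})$. As $\Lambda_{\mathcal O}$ is a free $\mathcal O$-module, $\varepsilon$ can be canceled in $\mathcal E$, and $P\in\varepsilon\mathcal E$ if and only if $\bar P=0$. For $f\in\Lambda_{\mathcal O}$ put $\mathrm{ad}_fP=[P,\underline f]$. The maps $\mathrm{ad}_f$ are commuting derivations of the algebra $\mathcal E$. Let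
\[
\mathcal A=\bigl\{P\in\mathcal E:\ \mathrm{ad}_{f_1}\cdots\mathrm{ad}_{f_j}P\in\varepsilon^j\mathcal E\ \text{ for all }j\ge1\text{ and }f_1,\dots,f_j\in\Lambda_{\mathcal O}\bigr\}.
\]
For example, $\varepsilon\,\partial/\partial p_r\in\mathcal A$, because $\mathrm{ad}_f$ sends it to multiplication by $\varepsilon\,\partial f/\partial p_r$; and $\partial/\partial p_r\notin\mathcal A$, because $\mathrm{ad}_{p_r}$ sends it to the identity.

\begin{lemma}\label{lem:A}
\begin{itemize}
\item[(a)] $\mathcal A$ is an $\mathcal O$-algebra containing $\underline f$ for all $f\in\Lambda_{\mathcal O}$.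
\item[(b)] If $P\in\mathcal A$ and $f\in\Lambda_{\mathcal O}$, then $[P,\underline f]\in\varepsilon\mathcal A$.
\item[(c)] If $P\in\mathcal A$, then $\bar P$ is multiplication by $(P1)|_{q=1}$.
\item[(d)] If $P,Q\in\mathcal A$, then $[P,Q]\in\varepsilon\mathcal A$.
\item[(e)] If $P\in\mathcal A$ and $P1=0$, then $\varepsilon^{-1}P$ preserves $\Lambda_{\mathcal O}$ and its reduction is a derivation of $\bar\Lambda$.
\item[(f)] $D_k,D_k^*\in\mathcal A$ for all $k$.
\end{itemize}
\end{lemma}

\begin{proof}
For $J\subseteq\{1,\dots,j\}$ write $\mathrm{ad}_J=\prod_{i\in J}\mathrm{ad}_{f_i}$, and let $J'$ be the complement of $J$.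

(a) We have $\mathrm{ad}_g\underline f=0$. For $P,Q\in\mathcal A$ the Leibniz rule gives $\mathrm{ad}_{f_1}\cdots\mathrm{ad}_{f_j}(PQ)=\sum_J\mathrm{ad}_JP\cdot\mathrm{ad}_{J'}Q\in\varepsilon^{j}\mathcal E$.

(b) Write $[P,\underline f]=\varepsilon P'$ with $P'\in\mathcal E$. Then $\varepsilon\,\mathrm{ad}_{f_1}\cdots\mathrm{ad}_{f_j}P'\in\varepsilon^{j+1}\mathcal E$; cancel $\varepsilon$.

(c) $Pf-f\cdot P1=[P,\underline f]1\in\varepsilon\Lambda_{\mathcal O}$.

(d) The Leibniz rule gives $\mathrm{ad}_{f_1}\cdots\mathrm{ad}_{f_j}[P,Q]=\sum_J[\mathrm{ad}_JP,\mathrm{ad}_{J'}Q]$ for all $j\ge0$. By (b), $\mathrm{ad}_JP=\varepsilon^{|J|}P'$ and $\mathrm{ad}_{J'}Q=\varepsilon^{|J'|}Q'$ with $P',Q'\in\mathcal A$. By (c), $\bar P'$ and $\bar Q'$ are multiplication operators and commute, so $[P',Q']\in\varepsilon\mathcal E$. Thus $\mathrm{ad}_{f_1}\cdots\mathrm{ad}_{f_j}[P,Q]\in\varepsilon^{j+1}\mathcal E$ for all $j\ge0$, which says that $\varepsilon^{-1}[P,Q]\in\mathcal A$.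

(e) By (c), $\bar P=0$, so $P_1=\varepsilon^{-1}P\in\mathcal E$. For $f,g\in\Lambda_{\mathcal O}$ we have $P_1(fg)=P'g+f\,P_1g$ with $P'=\varepsilon^{-1}[P,\underline f]$, and $P'\in\mathcal A$ by (b). By (c), $P'g\equiv (P'1)\,g$ modulo $\varepsilon$, and $P'1=P_1f$ because $P1=0$. So $P_1(fg)\equiv (P_1f)g+f(P_1g)$.

(f) The substitution $p_r\mapsto p_r+M_r\xi^{-r}$ maps $\Lambda_{\mathcal O}$ to $\Lambda_{\mathcal O}[\xi^{-1}]$, so $D_k\in\mathcal E$, and $g[X+M/\xi]-g\in\varepsilon\Lambda_{\mathcal O}[\xi^{-1}]$ for $g\in\Lambda_{\mathcal O}$. By \eqref{eq:inter},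
\[
\mathrm{ad}_{f_1}\cdots\mathrm{ad}_{f_j}D(\xi)=\prod_{i=1}^j\underline{\bigl(f_i[X+M/\xi]-f_i\bigr)}\;D(\xi).
\]
The coefficient of $\xi^k$ is $\varepsilon^j$ times a finite sum of operators $\underline gD_{k'}$. For $D_k^*$ the substitution is $p_r\mapsto p_r-(qt)^{-r}M_r\eta^{-r}$, and the argument is the same.
\end{proof}

\begin{proposition}\label{prop:mult}
For $f\in\Lambda_{\mathbb Q}$ the operator $\widetilde\Theta_f$ preserves $\Lambda_{\mathcal O}$. The reductions $\delta_r$ of $\widetilde\Theta_{p_r}$ are commuting derivations of $\bar\Lambda$, the coproduct formula of Theorem~\ref{thm:theta} holds, and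
\[
\bar\Theta(z)=\exp\Bigl(\sum_{r\ge1}\frac{(-1)^{r-1}z^r}{r}\,\delta_r\Bigr)
\]
is a $\mathbb Q(t)$-algebra homomorphism $\bar\Lambda\to\bar\Lambda[[z]]$ that commutes with $\delta_1$.
\end{proposition}

\begin{proof}
Since $M$ is $\varepsilon$ times a unit, Lemma~\ref{lem:A}(d) says that $M^{-1}[P,Q]\in\mathcal A$ for $P,Q\in\mathcal A$. By parts (a) and (f) and induction on $k$ in \eqref{eq:sharp}, $D_k^\sharp\in\mathcal A$; then \eqref{eq:Vh} gives $V_{h_r[(1-qt)X]}\in\mathcal A$. Expanding $\mathrm{Exp}[\eta(1-qt)X]=\exp\bigl(\sum_i(1-q^it^i)p_i\eta^i/i\bigr)$ shows that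
\[
h_r[(1-qt)X]=\frac{1-q^rt^r}{r}\,p_r+(\text{a polynomial in }p_1,\dots,p_{r-1}\text{ over }\mathcal O),
\]
where the coefficient of $p_r$ is a unit. By induction on $r$, these elements generate $\Lambda_{\mathcal O}$ as an $\mathcal O$-algebra. As $f\mapsto V_f$ is a homomorphism and $\mathcal A$ is an algebra, $V_f\in\mathcal A$ for all $f\in\Lambda_{\mathcal O}$.

Now $\widetilde\Theta_{p_r}=M_r^{-1}V_{p_r}$, where $V_{p_r}1=0$ and $M_r$ is $\varepsilon$ times a unit. By Lemma~\ref{lem:A}(e), $\widetilde\Theta_{p_r}$ preserves $\Lambda_{\mathcal O}$ and reduces to a derivation $\delta_r$; this step is the reason for replacing $\Theta$ by $\widetilde\Theta$. The map $f\mapsto\widetilde\Theta_f=V_{f[X/M]}$ is a homomorphism from a commutative ring. So the $\delta_r$ commute, and for $f\in\Lambda_{\mathbb Q}$ the operator $\widetilde\Theta_f$ is obtained by substituting $\widetilde\Theta_{p_r}$ for $p_r$ in $f$; it preserves $\Lambda_{\mathcal O}$ and reduces to $f(\delta_1,\delta_2,\dots)$. For $f=p_{r_1}\cdots p_{r_j}$ the Leibniz rule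 expresses $\delta_{r_1}\cdots\delta_{r_j}(gh)$ as the sum over $J\subseteq\{1,\dots,j\}$ of $\bigl(\prod_{i\in J}\delta_{r_i}g\bigr)\bigl(\prod_{i\notin J}\delta_{r_i}h\bigr)$, which is the coproduct formula; the general case follows by linearity.

Substituting in $E(z)=\exp\bigl(\sum_r(-1)^{r-1}p_rz^r/r\bigr)$ gives $\bar\Theta(z)=\exp(\delta)$, where $\delta=\sum_r(-1)^{r-1}z^r\delta_r/r$ is a derivation of $\bar\Lambda[[z]]$ that raises the order in $z$ and commutes with $\delta_1$. From $\delta^n(gh)=\sum_i\binom ni\delta^ig\,\delta^{n-i}h$ we get $\exp(\delta)(gh)=\exp(\delta)g\cdot\exp(\delta)h$, and $\exp(\delta)1=1$.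
\end{proof}

\section{Identification of the homomorphism}\label{sec:ident}

We now have two homomorphisms $\bar\Theta(z)$ and $\Phi$ from $\bar\Lambda$ to $\bar\Lambda[[z]]$, and we must show that they agree on each $e_n$. There is no direct way to compute $\Theta_{e_k}e_n$ for all $k$ and $n$, but we know $\Theta_{e_1}e_n$ at $q=1$ for all $n$, and we can compute $\Theta_{e_k}e_1$ for all $k$. This suffices: $\delta_1$ generates the ring from $e_1$, and both homomorphisms commute with $\delta_1$.

\begin{lemma}\label{lem:e1}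
$\Theta_{e_{n-1}}e_1=e_n$ for $n\ge1$. Hence $\bar\Theta(z)e_1=\sum_{k\ge0}z^ke_{k+1}=\Phi(e_1)$.
\end{lemma}

\begin{proof}
Write $e_n^*=e_n[X/M]$. By (F2) with $Y=1-v$ and (F3),
\[
e_n[X(1-v)/M]=\sum_{|\mu|=n}w_\mu^{-1}\prod_{(a,l)\in\mu}(1-vq^at^l)\,\widetilde H_\mu .
\]
At $v=0$ this reads $e_n^*=\sum_\mu w_\mu^{-1}\widetilde H_\mu$, so the right side is $\Delta_ve_n^*=(1-v)\Pi_ve_n^*$. On the left, expand $e_n$ in power sums: the term $p_{r_1}\cdots p_{r_j}$ acquires the factor $\prod_i(1-v^{r_i})/M_{r_i}$, which vanishes to order $j$ at $v=1$. After dividing by $1-v$ and setting $v=1$ only the term $(-1)^{n-1}p_n/n$ of $e_n$ survives, with the factor $n/M_n$. Thus $\Pi e_n^*=(-1)^{n-1}p_n/M_n$.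

Adding one variable $\xi^{-1}$ to the alphabet $X/M$ gives $e_n^*[X+M/\xi]=e_n[X/M+1/\xi]=e_n^*+\xi^{-1}e_{n-1}^*$, so $D_0e_n^*=e_n^*-e_1e_{n-1}^*$. From $p_n[X+M/\xi]=p_n+M_n\xi^{-n}$ we get $D_0p_n=p_n+(-1)^nM_ne_n$. Since $\Pi^{-1}e_1=e_1$ and $D_0$ commutes with $\Pi$,
\[
\Theta_{e_{n-1}}e_1=\Pi(e_{n-1}^*e_1)=\Pi(1-D_0)e_n^*=\frac{(-1)^{n-1}}{M_n}(1-D_0)p_n=e_n .
\]
The last assertion follows from \eqref{eq:G1}.
\end{proof}

\begin{lemma}\label{lem:gen}
The elements $\delta_1^je_1$, $j\ge0$, generate $\bar\Lambda$ as a $\mathbb Q(t)$-algebra.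
\end{lemma}

\begin{proof}
The derivation $\delta_1$ raises degrees by $1$, so it preserves $\bar\Lambda^+$ and the ideal $(\bar\Lambda^+)^2$. By \eqref{eq:d1}, $\delta_1e_r\equiv[r]_te_{r+1}$ modulo $(\bar\Lambda^+)^2$. Hence $\delta_1^je_1$ is homogeneous of degree $j+1$ and equals $[j]_t!\,e_{j+1}$ plus a polynomial in $e_1,\dots,e_j$. As $[j]_t!\ne0$, induction on $j$ shows that each $e_{j+1}$ lies in the subalgebra generated.
\end{proof}

To differentiate the functional equation \eqref{eq:G}, we first put it in a form where $G$ enters through a single operator. Let $T$ be the automorphism $F(w)\mapsto F(tw)$ of $\mathcal S=\bar\Lambda[[z,w]]$, so that $T\,\underline F=\underline{F(tw)}\,T$. We write $w,z,e_r$ also for the corresponding multiplication operators, and put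
\[
Y=z\,\underline G\,T,\qquad A=w+Y .
\]
In the language of Section~\ref{sec:blocks}, $w$ adds a letter $\mathsf N$ to the first column, and $Y$ adds a letter $\mathsf D$ together with the block it creates. These operators are $\bar\Lambda[[z]]$-linear, and $A$ raises the order in $(z,w)$; so power series in $A$ with coefficients in $\bar\Lambda$ converge, and they commute with each other. We have $Yw=twY$ and $Y^d1=z^d\prod_{i<d}G(t^iw)$, so \eqref{eq:tbinom} turns \eqref{eq:G} into
\begin{equation}\label{eq:GA}
G=1+wS,\qquad S=\sum_{r\ge1}e_rA^{r-1}1 .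
\end{equation}

\begin{proposition}\label{prop:ident}
$\Phi\,\delta_1=\delta_1\Phi$, where $\delta_1$ acts on power series coefficientwise. Consequently $\bar\Theta(z)=\Phi$.
\end{proposition}

\begin{proof}
Granting the commutation, $\Phi(\delta_1^je_1)=\delta_1^j\Phi(e_1)=\delta_1^j\bar\Theta(z)e_1=\bar\Theta(z)\delta_1^je_1$ by Lemma~\ref{lem:e1} and Proposition~\ref{prop:mult}, and two homomorphisms that agree on the generators of Lemma~\ref{lem:gen} are equal.

Both $\partial=\Phi\delta_1$ and $\partial=\delta_1\Phi$ satisfy $\partial(gh)=\partial(g)\Phi(h)+\Phi(g)\partial(h)$, so it suffices to compare them on the $e_n$, that is, on $E(w)$. By \eqref{eq:GA}, $S=\sum_{k\ge0}G_{k+1}w^k$. By \eqref{eq:d1},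
\[
\Phi\delta_1E(w)=G\sum_{k\ge1}\frac{1-t^k}{1-t}G_{k+1}w^k=\Gamma,\qquad\text{where}\quad \Gamma=\frac{G(w)\,\bigl(S(w)-S(tw)\bigr)}{1-t},
\]
while $\delta_1\Phi E(w)=\delta_1G$. We must prove that $\delta_1G=\Gamma$; at $z=0$, where $G=E$, this is \eqref{eq:d1}. Since $G$ is defined implicitly, we derive a linear equation for $\delta_1G$ with a unique solution and check that $\Gamma$ solves it.

\emph{The linear equation.} The derivation $\delta_1$ of $\mathcal S$ commutes with $w$, $z$, $T$ and kills $1$, and $[\delta_1,\underline G]=\underline{\delta_1G}$. Hence $[\delta_1,A]=z\,\underline{\delta_1G}\,T$ and $\delta_1(A^{r-1}1)=\sum_{i+j=r-2}A^i[\delta_1,A]A^j1$. Applying $\delta_1$ to \eqref{eq:GA}, we see that $J=\delta_1G$ satisfies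
\begin{equation}\label{eq:lin}
J=w\sum_{r\ge1}(\delta_1e_r)A^{r-1}1+w\sum_{r\ge2}e_r\sum_{i+j=r-2}A^i\,(z\underline JT)\,A^j1 .
\end{equation}
The difference $J'$ of two solutions satisfies $J'=z\mathcal L(J')$ for a $\bar\Lambda[[z]]$-linear map $\mathcal L$. If $z^N$ divides $J'$ then so does $z^{N+1}$; hence $J'=0$.

To test $J=\Gamma$, introduce
\[
\mathsf P=\sum_{k\ge0}e_{k+1}A^k,\qquad \mathsf P_t=\sum_{k\ge0}t^ke_{k+1}A^k,\qquad \mathsf Q=\sum_{k\ge1}(1-t^k)e_{k+1}A^{k-1}.
\]
Then $\mathsf P1=S$, $\mathsf QA=\mathsf P-\mathsf P_t$, and $\sum_{j\ge0}e_jA^j=1+A\mathsf P$. We show that for $J=\Gamma$ both sides of \eqref{eq:lin}, multiplied by $(1-t)/w$, are equal to $S^2+\mathsf Q1-\mathsf P_tS$.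

\emph{The right side.} By \eqref{eq:d1}, the first sum contributes
\[
\sum_{k\ge1,\ j\ge0}(1-t^k)e_{k+1}e_jA^{k-1+j}1=\mathsf Q(1+A\mathsf P)1=\mathsf Q1+(\mathsf P-\mathsf P_t)S .
\]
For the second sum, the point is that $z\underline\Gamma T$ is a commutator with $A$. Indeed $\underline S$ commutes with $w$ and $\underline G$, and $\underline{S(tw)}\,T=T\underline S$, so
\[
(1-t)\,z\underline\Gamma T=z\underline G\,(\underline ST-T\underline S)=[\underline S,Y]=[\underline S,A].
\]
Therefore $\sum_{i+j=r-2}A^i[\underline S,A]A^j=[\underline S,A^{r-1}]$, and the second sum contributes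
\[
\sum_{r\ge1}e_r\bigl(S\cdot A^{r-1}1-A^{r-1}S\bigr)=S^2-\mathsf PS .
\]
The two contributions add up to $S^2+\mathsf Q1-\mathsf P_tS$.

\emph{The left side.} We have $(1-t)\Gamma=GS-G\cdot S(tw)$ and $GS=S+wS^2$. To compute $G\cdot S(tw)=\underline GT\,\mathsf P1$ we move $\underline GT$ through the powers of $A$. Let $B=tw+Y$. Then
\begin{equation}\label{eq:three}
\underline GT\,A=B\,\underline GT,\qquad Bw=tw\,A,\qquad A^k-B^k=(1-t^k)\,wA^{k-1}\quad(k\ge1).
\end{equation}
The first identity holds because $\underline GT\,w=tw\,\underline GT$ and $\underline GT$ commutes with $Y=z\underline GT$. The second is $tw^2+Yw=tw^2+twY$. For the third, $A-B=(1-t)w$ and $B^iw=t^iwA^i$, so the telescoping sum gives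
\[
A^k-B^k=\sum_{i=0}^{k-1}B^i(A-B)A^{k-1-i}=(1-t)\sum_{i=0}^{k-1}t^i\,wA^{k-1}.
\]
Using \eqref{eq:three} and $\underline GT1=G=1+wS$,
\begin{align*}
G\cdot S(tw)&=\sum_{k\ge0}e_{k+1}B^k(1+wS)=\sum_{k\ge0}e_{k+1}B^k1+w\sum_{k\ge0}t^ke_{k+1}A^kS\\
&=(\mathsf P1-w\mathsf Q1)+w\mathsf P_tS=S-w\mathsf Q1+w\mathsf P_tS .
\end{align*}
Hence $(1-t)\Gamma=w\,(S^2+\mathsf Q1-\mathsf P_tS)$, as required. So $\Gamma$ solves \eqref{eq:lin}, and $\delta_1G=\Gamma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:theta}]
The statements on $\widetilde\Theta_f$, on the derivations and on multiplicativity are Proposition~\ref{prop:mult}. The existence and uniqueness of $G$ is Lemma~\ref{lem:blocks}, and $\bar\Theta(z)E(w)=\Phi E(w)=G(w)$ by Proposition~\ref{prop:ident}. This determines $\bar\Theta(z)$ because the $e_n$ generate $\bar\Lambda$.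
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:beta}]
The element $F_\beta\in\Lambda_{\mathcal O}$ is homogeneous of degree $n\ge1$, so $\Theta_{e_k}F_\beta=\widetilde\Theta_{e_k}F_\beta$. Therefore $\sum_kz^k\,\Theta_{e_k}F_\beta|_{q=1}=\bar\Theta(z)F_\beta=\Phi(F_\beta)$, and Proposition~\ref{prop:paths} applies.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:pos}]
Let $C\subset\bar\Lambda^+$ be the set of combinations of the $e_\nu$, $\nu\ne\emptyset$, with coefficients in $\mathbb N[t]$. By Lemma~\ref{lem:blocks}, the coefficient of $z^k$ in $G_r$, $r\geq1$, is a finite sum of terms $t^\sigma e_\lambda$ with $|\lambda|=r+k$. So all coefficients of $\Phi(e_\nu)=\prod_iG_{\nu_i}$ lie in $C$, and $\Theta_{e_k}|_{q=1}$ maps $C$ to $C$. Each $\Theta_{e_k}$ preserves $\Lambda^+_{\mathcal O}$, so the reduction of $\Theta_{e_{k_1}}\cdots\Theta_{e_{k_l}}$ on $\Lambda_{\mathcal O}^+$ is the composition of the reductions. Finally $F_\beta\in C$ by \eqref{eq:PhiF}, and $e_{m,n}|_{q=1}=F_\beta$ for $\beta(u)=\lfloor um/n\rfloor$.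
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGHT} Bergeron, Garsia, Haiman, Tesler, \emph{Identities and positivity conjectures\ldots}

\bibitem{GH} Garsia, Haiman, \emph{A remarkable $q,t$-Catalan sequence}.

\bibitem{GHT} Garsia, Haiman, Tesler, \emph{Explicit plethystic formulas\ldots}

\bibitem{IPPV} Alessandro Iraci, Roberto Pagaria, Giovanni Paolini, Anna Vanden Wyngaerd, \emph{Rectangular analogues of the square paths conjecture and the univariate Delta conjecture}, arXiv:2206.00131 (2022).

\end{thebibliography}
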